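# Binary operations generate the clone of the density-zero ideal

**Main Theorem.** Let $X$ be a countably infinite set, partitioned into nonempty finite blocks $B_0,B_1,B_2,\dots$. For each $k$ let $\mu_k$ be a probability measure on $B_k$ that gives every point of $B_k$ positive mass; for $A\subseteq X$ write $\mu_k(A)$ for $\mu_k(A\cap B_k)$. Put
$$\alpha_k=\max_{a\in B_k}\mu_k(\{a\}),\qquad I=\{A\subseteq X:\ \mu_k(A)\to 0 \text{ as } k\to\infty\}.$$
Assume:

* (D1) $\alpha_k\to0$.
* (D2) There is an injection $\varphi:X\times X\to X$ such that
 (a) for all $x\in X$ and $A\in I$: $\{v:\varphi(x,v)\in A\}\in I$;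
 (b) if $V_x\in I$ for all $x\in X$, then $\bigcup_{x}\varphi[\{x\}\times V_x]\in I$.

Then the ideal clone ${\mathscr C}_I$ is generated by its binary fragment ${\mathscr C}_I\cap{\mathscr O}^{(2)}$.

**Corollary.** Let $I_{d=0}$ be the ideal of all $A\subseteq\mathbb N=\{0,1,2,\dots\}$ with upper density $\overline d(A)=\limsup_{n}|A\cap\{0,\dots,n\}|/(n+1)$ equal to $0$. Then ${\mathscr C}_{I_{d=0}}$ is generated by its binary fragment.

The corollary answers a question whose source is the paper "Clones from ideals" by Mathias Beiglböck, Martin Goldstern, Lutz Heindorf and Michael Pinsker, arXiv:0802.3822 (2008). Let us unpack the words.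

## Operations that map small sets to small sets

Let ${\mathscr O}^{(n)}$ be the set of all $n$-ary operations $X^n\to X$, and ${\mathscr O}=\bigcup_{n\ge1}{\mathscr O}^{(n)}$.

**Definition (clone).** A set ${\mathscr C}\subseteq{\mathscr O}$ is a *clone* if it contains all projections $\pi^n_k(x_1,\dots,x_n)=x_k$ and is closed under composition: if $f\in{\mathscr C}$ is $n$-ary and $g_1,\dots,g_n\in{\mathscr C}$ are $k$-ary, then $f(g_1,\dots,g_n)\in{\mathscr C}$. It is *generated by its binary fragment* if it is the smallest clone containing ${\mathscr C}\cap{\mathscr O}^{(2)}$; that is, every $f\in {\mathscr C}$ is a finite nested expression in binary members of ${\mathscr C}$ and variables.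

**Definition (ideal clone).** Let $I$ be an ideal of subsets of $X$ (closed under subsets and finite unions) that is proper and properly contains the ideal of finite sets. Call the members of $I$ *small*. The *ideal clone* ${\mathscr C}_I$ consists of the operations $f$ with $f[A_1\times\dots\times A_n]\in I$ for all $A_1,\dots,A_n\in I$. Replacing the $A_i$ by their union, we see that it is enough to ask $f[A^n]\in I$ for all $A\in I$.

${\mathscr C}_I$ is a clone: if $A\in I$, then $B=\bigcup_i g_i[A^k]\in I$, and $f(g_1,\dots,g_n)$ maps $A^k$ into $f[B^n]\in I$.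

For the density ideal, $\max\in{\mathscr C}_I$, since $\max[A\times A]\subseteq A$. Addition is not in ${\mathscr C}_I$: let $A$ be the set of numbers whose binary expansion uses only even positions, or only odd positions. Below $4^j$ there are fewer than $2\cdot2^{j}$ of them, so $A$ has density $0$, yet every natural number is a sum of two members of $A$.

The set $I$ of the Main Theorem is an ideal of the required kind. It is clearly an ideal containing all finite sets, it is proper because $\mu_k(X)=1$, and by (D1) it contains every set $P$ with exactly one point in each block. Fix such a $P$; it is an infinite small set. Fix also a point $o\in X$.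

So the question is: if an operation of many variables respects smallness, is it a nested expression of two-variable operations that *each* respect smallness? The emphasised word is the whole difficulty. With arbitrary binary operations, one codes pairs by an injection $p:X^2\to X$ and writes $f(x,y,z)=g(p(x,y),z)$; nothing guarantees $g\in{\mathscr C}_I$.

"Binary" cannot be replaced by "unary". Unary operations generate only operations depending on at most one variable. But the operation
$$c(a,b)=b\ \text{ if } b\ne o,\qquad c(a,o)=a$$
depends on both variables, and $c\in{\mathscr C}_I$ since $c[A\times A]\subseteq A$. Nor does a countable set of operations suffice: every map $X\to P$ is in ${\mathscr C}_I$, so $|{\mathscr C}_I|=2^{\aleph_0}$, while a countable set generates a countable clone.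

## Density zero and logarithmic density zero as block ideals

**Proof of the Corollary from the Main Theorem.** Take $X=\mathbb N$, $B_k=\{n:2^k\le n+1<2^{k+1}\}$, so $B_0=\{0\}$, $B_1=\{1,2\}$, $B_2=\{3,4,5,6\}$ and $|B_k|=2^k$. Let $\mu_k$ be uniform.

**Step 1: $I=I_{d=0}$.** This step checks that the block description gives the right ideal. If $\overline d(A)=0$, then $|A\cap B_k|\le|A\cap[0,2^{k+1}-2]|=o(2^k)$, so $\mu_k(A)\to0$. Conversely let $\mu_k(A)\to0$ and $n\in B_k$. Then $|A\cap[0,n]|\le\sum_{i\le k}2^i\mu_i(A)$. Given $\eta>0$, let $\mu_i(A)\le\eta$ for $i\ge i_0$; the sum is at most $2^{i_0}+\eta2^{k+1}$. So it is $o(2^k)=o(n+1)$, because $n+1\ge2^k$.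

**Step 2: (D1).** This needs only $\alpha_k=2^{-k}\to0$.

**Step 3: (D2).** This step provides the pairing function. Let $\varphi(x,v)=2^x(2v+1)$, an injection.

(a) Fix $x$ and $A\in I$. Then $|\{v\le n:\varphi(x,v)\in A\}|\le|A\cap[0,2^x(2n+1)]|=o(n)$.

(b) Let $V_x\in I$ for all $x$, and fix $x_0$. All elements of $\bigcup_{x\ge x_0}\varphi[\{x\}\times V_x]$ are multiples of $2^{x_0}$. For each of the finitely many $x<x_0$ we have $\varphi(x,v)\ge v$, hence $|\varphi[\{x\}\times V_x]\cap[0,n]|\le|V_x\cap[0,n]|=o(n)$. So the union over all $x$ has upper density at most $2^{-x_0}$. As $x_0$ was arbitrary, the upper density is $0$. $\square$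

A second example with non-uniform measures: the sets $A\subseteq X=\{1,2,\dots\}$ with $\sum_{a\in A,a\le n}\frac1a=o(\ln n)$. Take $B_0=\{1,2,3\}$, $B_k=[2^{2^k},2^{2^{k+1}})$ for $k\ge1$, and $\mu_k(\{a\})=\frac1{aL_k}$ with $L_k=\sum_{a\in B_k}\frac1a$, which lies between constant multiples of $2^k$. If $A$ has logarithmic density $0$, then $L_k\mu_k(A)\le\sum_{a\in A,\,a\le2^{2^{k+1}}}\frac1a=o(2^k)$. Conversely, for $n\in B_k$, $k\ge1$, we have $\sum_{a\in A,\,a\le n}\frac1a\le\sum_{i\le k}L_i\mu_i(A)=o(2^k)=o(\ln n)$ by the same splitting as in Step 1. (D1) is clear. For (D2) take $\varphi(x,v)=2^x(2v-1)$. For (a), $\varphi(x,v)\le2^{x+1}v$, so $\sum_{v\le n,\,\varphi(x,v)\in A}\frac1v\le2^{x+1}\sum_{a\in A,\,a\le2^{x+1}n}\frac1a=o(\ln n)$ for fixed $x$. For (b), $\varphi(x,v)\ge v$ shows that each $\varphi[\{x\}\times V_x]$ has logarithmic density $0$, and the part with $x\ge x_0$ consists of multiples of $2^{x_0}$, so it has upper logarithmic density at most $2^{-x_0}$. The Main Theorem therefore applies to this ideal too.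

From now on we are in the setting of the Main Theorem, and ${\mathscr G}$ denotes the clone generated by ${\mathscr C}_I\cap{\mathscr O}^{(2)}$. Clearly ${\mathscr G}\subseteq{\mathscr C}_I$.

## Codes with values in a small set

For a tuple $e=(e_1,\dots,e_n)\in X^n$ and nonempty $T\subseteq\{1,\dots,n\}$ put $e_T=\{e_i:i\in T\}$.

**Definition ($T$-preserving).** $f:X^n\to X$ is *$T$-preserving* if $f[\{e:e_T\subseteq A\}]\in I$ for all $A\in I$. The coordinates outside $T$ are unrestricted.

So $f\in{\mathscr C}_I$ iff $f$ is $\{1,\dots,n\}$-preserving, and shrinking $T$ makes the condition stronger. On $\mathbb N$ with the density ideal, $\max(x,y)$ is $\{1,2\}$-preserving, but not $\{1\}$-preserving: $\max[\{0\}\times\mathbb N]=\mathbb N$. By symmetry it is not $\{2\}$-preserving. The operation with value $x$ if $y<z$ and $x+1$ otherwise is $\{1\}$-preserving, since $A\cup(A+1)$ is small when $A$ is.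

**Lemma 1.** (i) For each $n\geq 1$ there is an injection $\psi_n:X^n\to P$ in ${\mathscr G}$. (ii) If $f:X^n\to X$ is $\{i\}$-preserving for some $i$, then $f\in{\mathscr G}$.

*Proof.* (i) Fix an injection $\psi:X^2\to P$. Its range lies in $P\in I$, so $\psi\in{\mathscr C}_I$. Put $\psi_1(x)=\psi(x,x)$ and $\psi_{n+1}(x_1,\dots,x_{n+1})=\psi(\psi_n(x_1,\dots,x_n),x_{n+1})$. By induction these are injections into $P$, and they are in ${\mathscr G}$.

(ii) Let $b(x,u)=f(e)$ if $u=\psi_n(e)$ for some (necessarily unique) $e$ with $e_i=x$, and $b(x,u)=o$ otherwise. Then $f(e)=b(e_i,\psi_n(e))$. For $A\in I$ we have $b[A\times A]\subseteq\{o\}\cup f[\{e:e_i\in A\}]\in I$. So $b$ is a binary member of ${\mathscr C}_I$. $\square$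

So coding costs nothing, and one remembered variable $e_i$ suffices if $f$ is $\{i\}$-preserving. This is also the limit of the method: if $f(e)=b(e_i,\psi_n(e))$ with $b\in{\mathscr C}_I$, then $f[\{e:e_i\in A\}]\subseteq b[A\times P]\in I$, so $f$ *must* be $\{i\}$-preserving. The code lives in a small set and forgets whether the coded coordinates were restricted. Already $\max(x,y,z)$ cannot be written in this way, for any $i$. But pieces of it can, and pieces can be glued.

**Lemma 2.** Let $X^n$ be the disjoint union of sets $E_i$ ($i\in T$). Let $f:X^n\to X$, and let $f_i=f$ on $E_i$, $f_i=o$ elsewhere. If all $f_i\in{\mathscr G}$, then $f\in{\mathscr G}$.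

*Proof.* For each $e$, one of the $f_i(e)$ equals $f(e)$ and the others equal $o$. Since $c(a,o)=a$ and $c(o,b)=b$, iterating $c$ over the $f_i$ gives $f$, and $c\in{\mathscr C}_I\cap{\mathscr O}^{(2)}$. $\square$

**Example (conservative operations).** Suppose $f(e)\in\{e_1,\dots,e_n\}$ for all $e$, as for $\max(x,y,z)$ or the median of three numbers. Let $E_i$ be the set of $e$ for which $i$ is least with $f(e)=e_i$. Then $f_i[\{e:e_i\in A\}]\subseteq A\cup\{o\}$, so $f_i$ is $\{i\}$-preserving, and $f\in{\mathscr G}$ by Lemmas 1 and 2. Here each output $v$ has one responsible input, $v$ itself, and we split according to where it sits. Keep this picture: we shall look for responsible inputs for general $f$.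

## Peeling off one variable with $\varphi$, and where the decoder escapes

For general $f$ the sensible plan is induction on $|T|$, removing one variable from $T$ at a time. The function $\varphi$ is made for this: it stores $f(e)$ together with $e_i$.

**Lemma 3.** Let $f:X^n\to X$ be $T$-preserving, $|T|\ge2$, $i\in T$ and $E\subseteq X^n$. Let $f_E=f$ on $E$ and $f_E=o$ elsewhere. Put $s(e)=\varphi(e_i,f_E(e))$ and $\Gamma=\{(e_i,f(e)):e\in E\}$, and let $g(x,w)=v$ if $w=\varphi(x,v)$ with $(x,v)\in\Gamma$, and $g(x,w)=o$ otherwise. Then $s$ is $(T\setminus\{i\})$-preserving, and $f_E(e)=g(e_i,s(e))$ for all $e$.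

*Proof.* Let $A\in I$ and $V_x=\{f_E(e):e_i=x,\ e_l\in A\text{ for }l\in T\setminus\{i\}\}$. Then $V_x\subseteq\{o\}\cup f[\{e:e_T\subseteq A\cup\{x\}\}]\in I$, as $A\cup\{x\}\in I$. Therefore
$$s[\{e:e_l\in A\text{ for all }l\in T\setminus\{i\}\}]\subseteq\bigcup_x\varphi[\{x\}\times V_x]\in I$$
by (D2)(b). Next, $g$ is well defined because $\varphi$ is injective. For $e\in E$ the equation $f_E(e)=g(e_i,s(e))$ is immediate. For $e\notin E$ we have $s(e)=\varphi(e_i,o)$, and $g(e_i,\varphi(e_i,o))=o$ whether or not $(e_i,o)\in\Gamma$. $\square$

If $g$ were in ${\mathscr C}_I$, induction would finish the proof. With $E=X^n$ and an arbitrary $i$ it need not be. Take $\varphi(x,v)=2^x(2v+1)$ on $\mathbb N$, $f=\pi^3_2$, $T=\{1,2,3\}$, $i=1$. Then $\Gamma=\mathbb N^2$. Let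
$$A=\{2^v:v\in\mathbb N\}\cup\{2^{2^v}(2v+1):v\in\mathbb N\}.$$
This $A$ is sparse, so it has density $0$. But $g(2^v,\varphi(2^v,v))=v$ for every $v$, so $g[A\times A]=\mathbb N$. If instead we peel off $i=2$, then $\Gamma=\{(v,v)\}$ and $g[A\times A]\subseteq A\cup\{o\}$ for every $A$. The coordinate must be responsible for the output.

What exactly must $\Gamma$ satisfy? In any case
$$g[A\times A]\setminus\{o\}\subseteq\{v:\ \text{there is } x\in A \text{ with }(x,v)\in\Gamma,\ \varphi(x,v)\in A\}.\qquad(1)$$
The contribution of finitely many $x$ is small by (D2)(a). So we need: after removal of a suitable finite set from $A$, the remaining points $x$ are paired by $\Gamma$ with few $v$.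

**Definition ($\delta$-small).** $A\subseteq X$ is *$\delta$-small* if $\mu_k(A)\le\delta$ for all $k$.

If $A\in I$ and $\delta>0$, then $A\setminus F$ is $\delta$-small for some finite $F\subseteq A$: let $F$ consist of the points of $A$ in the finitely many blocks with $\mu_k(A)>\delta$. For the dyadic blocks, a $\delta$-small set with $\delta<2^{-k}$ misses $B_0,\dots,B_k$ entirely, since one point of $B_j$ already has mass $2^{-j}$.

**Definition (capture).** Given $f:X^n\to X$ and $T$, put $r=|T|$ and, for $v\in X$,
$$H_v=\{e_T:\ e\in X^n,\ f(e)=v\}.$$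
This is a (possibly empty) family of nonempty sets of size at most $r$. A set $A$ *captures* $v$ if $h\subseteq A$ for some $h\in H_v$. So $f[\{e:e_T\subseteq A\}]$ is exactly the set of points captured by $A$.

For $\max(x,y)$ on $\mathbb N$ and $T=\{1,2\}$ we have $H_v=\{\{x,v\}:x\le v\}$, which includes $\{v\}$; here $A$ captures $v$ iff $v\in A$. For $T=\{1\}$, $H_v=\{\{x\}:x\le v\}$, and a single point $x$ captures all $v\ge x$.

**Lemma 4 (transversal lemma).** Assume (D1), and let $f$ be $T$-preserving. There are sets $U_v\subseteq X$ $(v\in X)$ such that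

1. $U_v\cap h\ne\emptyset$ for all $h\in H_v$;
2. for every $\varepsilon>0$ there are $\delta'>0$ and $m'$ such that for every $\delta'$-small $A'$ and all $m\ge m'$: $\ \mu_m\{v\in B_m:U_v\cap A'\ne\emptyset\}\le\varepsilon$.

Think of $U_v$ as the inputs responsible for $v$. By (1), every way of producing $v$ uses one; by (2), a small set is responsible for few outputs. For conservative $f$ and $T=\{1,\dots,n\}$ one can take $U_v=\{v\}$. The choice $U_v=\bigcup H_v$ satisfies (1) but in general not (2): for $\max$ it gives $U_v=\{0,\dots,v\}$, and every nonempty $A'$ meets $U_v$ for all large $v$.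

## The transversal lemma implies the Main Theorem

**Claim.** For all $n$ and nonempty $T\subseteq\{1,\dots,n\}$, every $T$-preserving $f:X^n\to X$ belongs to ${\mathscr G}$.

With $T=\{1,\dots,n\}$ this gives ${\mathscr C}_I\subseteq{\mathscr G}$, which is the Main Theorem. We use induction on $r=|T|$. The case $r=1$ is Lemma 1(ii). Let $r\ge2$.

**Step 1: split $f$ by the responsible coordinate.** The aim is to arrange that the peeled coordinate is always a responsible one. Take $U_v$ from Lemma 4. For $e\in X^n$ we have $e_T\in H_{f(e)}$, so by Lemma 4(1) there is a least $i\in T$ with $e_i\in U_{f(e)}$; call it $i(e)$. Let $E_i=\{e:i(e)=i\}$, and let $f_i=f$ on $E_i$, $f_i=o$ elsewhere. By Lemma 2 it suffices to show $f_i\in{\mathscr G}$ for all $i\in T$.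

**Step 2: peel off $e_i$.** This lowers $|T|$. Apply Lemma 3 with $E=E_i$, and call the resulting functions $s_i$, $g_i$ and the resulting set $\Gamma_i$. Then $s_i$ is $(T\setminus\{i\})$-preserving, so $s_i\in{\mathscr G}$ by the induction hypothesis, and $f_i=g_i(\pi^n_i,s_i)$.

**Step 3: $g_i\in{\mathscr C}_I$.** This is the point at which the naive plan failed. Let $A\in I$ and $\varepsilon>0$, and take $\delta',m'$ from Lemma 4(2). Choose a finite $F\subseteq A$ such that $A\setminus F$ is $\delta'$-small. Let $v\in g_i[A\times A]\setminus\{o\}$. By (1) there is $x\in A$ with $(x,v)\in\Gamma_i$ and $\varphi(x,v)\in A$.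

* If $x\in F$, then $v\in W:=\bigcup_{y\in F}\{v':\varphi(y,v')\in A\}$, which is in $I$ by (D2)(a), since $F$ is finite.
* If $x\in A\setminus F$, pick $e\in E_i$ with $e_i=x$ and $f(e)=v$. Then $x=e_{i(e)}\in U_v$, so $U_v\cap(A\setminus F)\ne\emptyset$.

Hence $\mu_m(g_i[A\times A])\le\mu_m(W)+\varepsilon+\mu_m(\{o\})$ for $m\ge m'$. The first and last terms tend to $0$, and $\varepsilon$ was arbitrary, so $g_i[A\times A]\in I$.

Thus $g_i\in{\mathscr C}_I\cap{\mathscr O}^{(2)}$ and $f_i=g_i(\pi_i^n,s_i)\in{\mathscr G}$ for each $i\in T$. This proves the Claim, and with it the Main Theorem, once Lemma 4 is proved.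

Everything that remains is the proof of Lemma 4. It uses (D1) but no $\varphi$. Fix the $T$-preserving $f$, and let $r=|T|$.

## Small sets capture few points, uniformly

The hypothesis on $f$ concerns one small set at a time. The first task is to make it uniform over all $\delta$-small sets.

**Lemma 5.** For every $\varepsilon>0$ there are $\delta>0$ and $m_0$ such that for every $\delta$-small $A$ and all $m\ge m_0$: $\ \mu_m\{v\in B_m:A\text{ captures }v\}\le\varepsilon$.

*Proof.* Suppose this fails for $\varepsilon$. Then for all $\delta,m_0$ there are a $\delta$-small $A$ and an $m\ge m_0$ for which the measure exceeds $\varepsilon$.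

**Step 1: make $A$ finite.** This will let us place infinitely many bad sets in different blocks. For each of the finitely many $v\in B_m$ captured by $A$ choose one $h\in H_v$ with $h\subseteq A$, and replace $A$ by the union of these finite sets. It captures the same points of $B_m$, and as a subset of a $\delta$-small set it is $\delta$-small.

**Step 2: glue the bad sets into one member of $I$.** Choose inductively finite sets $A_1,A_2,\dots$ and $m_1<m_2<\cdots$ such that $A_t$ is $\delta_t$-small and captures a subset of $B_{m_t}$ of measure greater than $\varepsilon$. Here $\delta_t\le1/t$ is also chosen smaller than the mass of every point in every block up to the last block meeting $A_1\cup\dots\cup A_{t-1}$; these are finitely many positive numbers. Then $A_t$ has no point in those blocks. So each block meets at most one $A_t$. Given $t_0$, only finitely many blocks meet $A_1\cup\dots\cup A_{t_0}$, and in every other block $A=\bigcup_tA_t$ has measure at most $1/(t_0+1)$. Hence $A\in I$.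

**Step 3: contradiction.** $A$ captures everything that the $A_t$ capture, so $\mu_{m_t}(f[\{e:e_T\subseteq A\}])>\varepsilon$ for all $t$. This contradicts the assumption that $f$ is $T$-preserving. $\square$

## Disjoint members, sunflowers and kernels

How can Lemma 5 produce responsible points? If $H_v$ had very many pairwise disjoint members, then a sparse *random* set would be likely to contain one of them, and so would capture $v$; by Lemma 5 this can happen only for few $v$. For the other $v$, a maximal family of disjoint members of $H_v$ is bounded in number, and its union $W_v$, a set of bounded size, meets every $h\in H_v$. Is $U_v=W_v$ a good choice?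

Not in general, because $W_v$ may be badly placed. Take $f=\pi^2_2$ on $\mathbb N$ and $T=\{1,2\}$, so $H_v=\{\{x,v\}:x\in\mathbb N\}$. All members contain $v$, so any one member is a maximal disjoint family. We might get $W_v=\{p_v,v\}$, where $p_v$ is the point of $P$ in $B_v$. For each $\delta'$ there is a finite $F$ with $P\setminus F$ $\delta'$-small, and $P\setminus F$ meets $W_v$ for all but finitely many $v$; so (2) fails. One would like to delete the points of $P$ from $W_v$, but deletion may destroy (1). We need a bounded set with more structure: one that contains, for each $h\in H_v$, a part of $h$ that is hard to swallow. Iterating the disjointness idea gives it.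

**Definition (kernels).** Let $H$ be a family of nonempty subsets of $X$ of size at most $r$, and let $N\ge2$. For $s=r,r-1,\dots,0$ define ${\mathcal H}_s$ recursively as the set of all $\kappa\subseteq X$ with $|\kappa|=s$ such that $\kappa\in H$, or there are $N$ distinct sets $\kappa_1,\dots,\kappa_N\in\bigcup_{s<s'\le r}{\mathcal H}_{s'}$ that contain $\kappa$ and for which $\kappa_1\setminus\kappa,\dots,\kappa_N\setminus\kappa$ are pairwise disjoint. (So ${\mathcal H}_r$ consists of the members of $H$ of size $r$.) Put $H^N=\bigcup_s{\mathcal H}_s\supseteq H$, and let $K^N(H)$ be the set of $\subseteq$-minimal elements of $H^N$, the *kernels*.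

**Examples.** For $H=\{\{x,v\}:x\in X\}$ and $r=2$ we have $\{v\}\in H$. A set $\{x\}$ with $x\ne v$ lies in only one larger member, so it is not in ${\mathcal H}_1$. All members of ${\mathcal H}_1\cup{\mathcal H}_2$ contain $v$, so $\emptyset\notin{\mathcal H}_0$. Hence $K^N(H)=\{\{v\}\}$, as it should be. Now let $H=\{\{p,q\}:p\in P_0,\,q\in Q_0\}$ with $P_0\cap Q_0=\emptyset$ and $|P_0|<N\le|Q_0|$. Each $\{p\}$ is in ${\mathcal H}_1$, no $\{q\}$ is, and $\emptyset\notin {\mathcal H}_0$, since all members of ${\mathcal H}_1\cup{\mathcal H}_2$ meet $P_0$, which has fewer than $N$ points. So $K^N(H)=\{\{p\}:p\in P_0\}$. If both sides have at least $N$ points, then $\emptyset\in{\mathcal H}_0$ and $K^N(H)=\{\emptyset\}$.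

To bound the kernels we recall a classical lemma. A *sunflower* with $N$ petals consists of $N$ distinct sets whose pairwise intersections all equal one set, its *core*.

**Lemma 6 (Erdős–Rado sunflower lemma).** For $s\ge1$ and $N\ge2$, any family of more than $s!(N-1)^s$ distinct sets of size $s$ contains a sunflower with $N$ petals.

*Proof.* We may take the family finite and use induction on $s$. If there are $N$ pairwise disjoint members, they form a sunflower with empty core; for $s=1$ this is always the case. Otherwise $s\ge2$, and a maximal disjoint subfamily has a union of at most $(N-1)s$ points, which meets every member. Some point lies in more than $\frac{s!(N-1)^s}{(N-1)s}=(s-1)!(N-1)^{s-1}$ members. Remove this point from them, apply the induction hypothesis, and put the point back. $\square$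

**Lemma 7.** Let $H$ be as in the definition of kernels.

(i) Every element of $H^N$ contains an element of $K^N(H)$. If $N\le N'$, then $H^{N'}\subseteq H^N$, so every element of $K^{N'}(H)$ contains an element of $K^N(H)$.

(ii) $\left|\bigcup K^N(H)\right|\le M(N):=r\sum_{s=1}^rs!(N-1)^s$.

(iii) Assume (D1). For every $\delta\in(0,1]$ there are $N_0(\delta)\ge2$ and a random set $R\subseteq X$, depending only on $\delta$, $r$ and the $\mu_k$, that is always $\delta/2$-small, such that for all $N\ge N_0(\delta)$, all $H$, all $\kappa\in H^N$ and all $A\supseteq\kappa$: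
$$\Pr(A\cup R\text{ contains a member of }H)\ge\tfrac12.$$

Part (i) compares different $N$, (ii) bounds the set of points involved, and (iii) says that a set that swallows a kernel of $H_v$ almost captures $v$. We prove (i) and (ii) now.

*Proof of (i).* All sets are finite, which gives the first part. For the inclusion, we show by downward induction on $s$ that each $\kappa\in H^{N'}$ of size $s$ is in $H^N$. If $\kappa\in H$, in particular if $s=r$, this is clear. Otherwise $\kappa$ has $N'$ larger witnesses in $H^{N'}$. They are in $H^N$ by induction, and we keep $N$ of them.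

*Proof of (ii).* If $\emptyset\in H^N$, then $K^N(H)=\{\emptyset\}$ and the union is empty. Otherwise all kernels have sizes between $1$ and $r$. Suppose there are more than $s!(N-1)^s$ kernels of some size $s$. By Lemma 6 there are $N$ of them forming a sunflower with core $\kappa$, and $|\kappa|<s$ because they are distinct sets of size $s$. They lie in ${\mathcal H}_s$, contain $\kappa$, and are pairwise disjoint outside $\kappa$. So $\kappa\in H^N$, contradicting their minimality. Hence $|K^N(H)|\le\sum_{s=1}^rs!(N-1)^s$, and each kernel has at most $r$ points. $\square$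

## A random small set completes a kernel

*Proof of Lemma 7(iii).*

**Step 1: constants.** We fix the density of the random set, the number of petals needed, and the blocks to avoid. Put $\rho=\delta/(4r)$. Choose $N'\ge1$ with $(1-\rho^r)^{N'}\le\frac1{4r}$. By (D1) choose $q$ with $\alpha_k/\rho\le\frac1{4r^2N'}$ for all $k\ge q$. Put $N_0=2+N'+\left|\bigcup_{k<q}B_k\right|$.

**Step 2: the random set.** We want sparse random sets, trimmed so that they are small with certainty. Let $R^0_1,\dots,R^0_r$ be independent random sets, each containing every point of $\bigcup_{k\ge q}B_k$ independently with probability $\rho$, and no other points. Let $R_t$ be $R_t^0$ with $R_t^0\cap B_k$ deleted for every $k$ such that $\mu_k(R^0_t)>2\rho$. Put $R=R_1\cup\dots\cup R_r$. Then always $\mu_k(R)\le2\rho r=\delta/2$. For finite $h$, the event $h\subseteq A\cup R$ depends on the coin tosses in the finitely many blocks meeting $h$; as $H$ is a countable family, all events below are measurable.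

**Step 3: deletion is rare.** For $k\ge q$, $\mu_k(R^0_t)$ has mean $\rho$ and variance $\rho(1-\rho)\sum_{a\in B_k}\mu_k(\{a\})^2\le\rho\alpha_k$. By Chebyshev's inequality,
$$\Pr(\mu_k(R^0_t)>2\rho)\le\frac{\rho\alpha_k}{\rho^2}=\frac{\alpha_k}\rho\le\frac1{4r^2N'}.$$

**Step 4: among many disjoint petals, one is in $R_t$.** Let $p_1,\dots,p_N$ be pairwise disjoint nonempty sets of size at most $r$, with $N\ge N_0$. We show
$$\Pr(\text{some }p_u\subseteq R_t)\ge1-\frac1{2r}.\qquad(2)$$
By disjointness at most $\left|\bigcup_{k<q}B_k\right|$ of the sets meet $\bigcup_{k<q}B_k$. So at least $N'$ sets avoid it; fix $N'$ of these. The events that they are contained in $R^0_t$ are independent, each of probability at least $\rho^r$. So with probability at least $1-(1-\rho^r)^{N'}\ge1-\frac1{4r}$ one of them is contained in $R^0_t$. The fixed sets meet at most $rN'$ blocks, all of index at least $q$; by Step 3, the probability that something is deleted in one of these blocks is at most $rN'\cdot\frac1{4r^2N'}=\frac1{4r}$. This proves (2).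

**Step 5: climb from a kernel to a member of $H$.** Each climb uses a fresh random set. We show, by downward induction on $s$: *if $\kappa\in{\mathcal H}_s$ and $\kappa\subseteq A$, then $A\cup R_1\cup\dots\cup R_{r-s}$ contains a member of $H$ with probability at least $1-\frac{r-s}{2r}$.*

If $\kappa\in H$, in particular if $s=r$, this is trivial. Otherwise take $\kappa_1,\dots,\kappa_N$ as in the definition of ${\mathcal H}_s$. The sets $\kappa_u\setminus\kappa$ are pairwise disjoint, of size at most $r$, and nonempty since $|\kappa_u|>s$. By (2), applied to them and to $R_{r-s}$, with probability at least $1-\frac1{2r}$ some $\kappa_u\setminus\kappa$ is contained in $R_{r-s}$. Consider the event that $u$ is the least such index; it depends only on $R_{r-s}$. Let $s'=|\kappa_u|>s$. By the induction hypothesis for $\kappa_u$ and the fixed set $A\cup\kappa_u$, the set $A\cup\kappa_u\cup R_1\cup\dots\cup R_{r-s'}$ fails to contain a member of $H$ with probability at most $\frac{r-s'}{2r}\le\frac{r-s-1}{2r}$. This failure is independent of $R_{r-s}$, because $r-s'<r-s$. On our event, $A\cup\kappa_u\cup R_1\cup\dots\cup R_{r-s'}\subseteq A\cup R_1\cup\dots\cup R_{r-s}$.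 Summing over $u$, the total failure probability is at most $\frac1{2r}+\frac{r-s-1}{2r}=\frac{r-s}{2r}$.

Since $\frac{r-s}{2r}\le\frac12$ for all $s\ge0$, (iii) follows. $\square$

**Corollary 8.** Let $\delta\le1$ and $m_0$ be as in Lemma 5 for $\varepsilon$, and let $N\ge N_0(\delta)$. If $A$ is $\delta/2$-small and $m\ge m_0$, then
$$\mu_m\{v\in B_m:\ \text{some }\kappa\in K^N(H_v)\text{ is contained in }A\}\le2\varepsilon.$$

*Proof.* The set $A\cup R$ is always $\delta$-small, so by Lemma 5 $\mu_m\{v\in B_m:A\cup R\text{ captures }v\}\le\varepsilon$ for every outcome of $R$, and hence in expectation. One and the same $R$ serves all $v$. By Lemma 7(iii) each $v$ in the set of the corollary is captured by $A\cup R$ with probability at least $\frac12$, so the expectation is at least half the measure of that set. $\square$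

## A transversal at one scale

We can now get condition (2) of Lemma 4 for one fixed $\varepsilon$. This is a rehearsal of the final argument. Let $\delta\leq 1$, $m_0$ be as in Lemma 5 for $\varepsilon$, let $N\ge N_0(\delta)$, $M=M(N)$, $V_v=\bigcup K^N(H_v)$, and fix $m\ge m_0$.

**Step 1: saturate.** We collect into one set $A$ the small sets that hit many $V_v$, so that afterwards no small set hits many *new* points. For $D\subseteq X$ let
$$\Phi(D)=\sum_{v\in B_m,\ \emptyset\notin K^N(H_v)}\mu_m(\{v\})\,|D\cap V_v|\in[0,M],$$
where the bound is Lemma 7(ii). Put $\delta'=\frac{\delta\varepsilon}{2(M+1)}$. Start with $D=\emptyset$; as long as some $\delta'$-small $A'$ has $\Phi(D\cup A')>\Phi(D)+\varepsilon$, replace $D$ by $D\cup A'$. There are at most $M/\varepsilon$ replacements, so the final set $A$ is $\frac M\varepsilon\delta'$-small, hence $\delta/2$-small, and $\Phi(A\cup A')\le\Phi(A)+\varepsilon$ for all $\delta'$-small $A'$.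

**Step 2: choose outside $A$.** This gives condition (1). Call $v\in B_m$ exceptional if $A$ contains a kernel of $H_v$. By Corollary 8 the exceptional points have measure at most $2\varepsilon$; for them let $U_v=\bigcup H_v$. For the others let $U_v=V_v\setminus A$. Each $h\in H_v$ contains a kernel $\kappa\not\subseteq A$ by Lemma 7(i), so $U_v\cap h\ne\emptyset$.

**Step 3: count.** This gives condition (2) for our $\varepsilon$, with $3\varepsilon$ in place of $\varepsilon$. Let $A'$ be $\delta'$-small. If $v$ is not exceptional, then $\emptyset\notin K^N(H_v)$; if moreover $A'$ meets $U_v=V_v\setminus A$, then $v$ contributes at least $\mu_m(\{v\})$ to $\Phi(A\cup A')-\Phi(A)\le\varepsilon$. So $\mu_m\{v\in B_m:U_v\cap A'\ne\emptyset\}\le3\varepsilon$.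

In this construction the $U_v$ depend on $\varepsilon$, whereas Lemma 4 asks for one choice that serves every $\varepsilon$. The obvious diagonal attempt, using finer scales $\varepsilon_{J(m)}\to0$ for later blocks $B_m$, stops working here: it controls sets $A'$ that are $\delta'_{J(m)}$-small, with $\delta'_{J(m)}\to0$, while condition (2) fixes $\delta'$ before $m$. A fixed set that is $\delta'_1$-small but not $\delta'_{J(m)}$-small is not controlled in block $m$. So in block $m$ the same $U_v$ must work at *all* the scales $1,\dots,J(m)$. If a point of $h$ is to lie inside the kernel part and outside the saturated set at many scales at once, both families should be nested in suitable directions: kernels growing with $j$, saturated sets shrinking with $j$.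

## Nested saturated sets: proof of the transversal lemma

*Proof of Lemma 4.*

**Step 1: scales.** We fix all parameters. For $j\ge1$ let $\varepsilon_j=2^{-j}$. Choose $\delta_j\le1$ and $m_j$ as in Lemma 5 for $\varepsilon_j$, with $\delta_{j+1}\le\delta_j/2$; decreasing $\delta$ in Lemma 5 is harmless. Choose $N_j\ge N_0(\delta_j)$, nondecreasing in $j$. Write $K^j_v=K^{N_j}(H_v)$, $V^j_v=\bigcup K^j_v$, $M_j=M(N_j)$ and
$$\delta'_j=\frac{\delta_j\varepsilon_j}{4(M_j+1)}.$$
For each $m$ let $J(m)$ be the largest $J\le m$ with $m_1,\dots,m_J\le m$, and $0$ if there is none. Then $J(m)\to\infty$, since $J(m)\ge J$ as soon as $m\ge\max(J,m_1,\dots,m_J)$.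

Now fix $m$. We define $U_v$ for $v\in B_m$; every $v\in X$ lies in exactly one block. For $1\le j\le J(m)$ and $A\subseteq X$ let
$$\Phi^j(A)=\sum_{v\in B_m,\ \emptyset\notin K^j_v}\mu_m(\{v\})\,|A\cap V^j_v|\in[0,M_j].$$
It is monotone in $A$, summand by summand.

**Step 2: saturated sets $A^{J(m)}\subseteq\dots\subseteq A^2\subseteq A^1$.** We saturate at all scales, starting from the finest. Each $A^j$ will be $\delta_j/2$-small and satisfy
$$\Phi^j(A^j\cup A')\le\Phi^j(A^j)+\varepsilon_j\quad\text{for every }\delta'_j\text{-small }A'.\qquad(3)$$
Put $D_0=A^{j+1}$, or $D_0=\emptyset$ if $j=J(m)$. In the first case $D_0$ is $\delta_{j+1}/2$-small, hence $\delta_j/4$-small. As long as some $\delta'_j$-small $A'$ has $\Phi^j(D_t\cup A')>\Phi^j(D_t)+\varepsilon_j$, put $D_{t+1}=D_t\cup A'$ for one such $A'$. Since $0\le\Phi^j\le M_j$, there are at most $M_j/\varepsilon_j$ steps. Let $A^j$ be the last $D_t$. It satisfies (3), and it is $\left(\frac{\delta_j}4+\frac{M_j}{\varepsilon_j}\delta'_j\right)$-small, hence $\delta_j/2$-small.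

**Step 3: the level of $v$.** We record the finest scale at which $v$ is exceptional. Let $\ell(v)$ be the largest $j\in\{1,\dots,J(m)\}$ such that some $\kappa\in K^j_v$ is contained in $A^j$, and $0$ if there is none. For $j'\le J(m)$ we have $m\ge m_{j'}$, so Corollary 8 applies to $A^{j'}$, and
$$\mu_m\{v\in B_m:\ell(v)\ge j\}\le\sum_{j\le j'\le J(m)}2\varepsilon_{j'}\le4\varepsilon_j\qquad(1\le j\le J(m)).\qquad(4)$$

**Step 4: choice of $U_v$, and condition (1).** From each $h$ we take one point, at the first scale beyond the level of $v$. Let $h\in H_v$. By Lemma 7(i), $h$ contains some $\kappa^{J(m)}(h)\in K_v^{J(m)}$, which contains some $\kappa^{J(m)-1}(h)\in K_v^{J(m)-1}$, and so on, since the $N_j$ are nondecreasing. So we get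
$$\kappa^1(h)\subseteq\kappa^2(h)\subseteq\dots\subseteq\kappa^{J(m)}(h)\subseteq h,\qquad\kappa^j(h)\in K_v^j.$$
If $\ell(v)=J(m)$, let $a_v(h)\in h$ be arbitrary. If $\ell=\ell(v)<J(m)$, then $\kappa^{\ell+1}(h)\not\subseteq A^{\ell+1}$ by maximality of $\ell$, and we pick $a_v(h)\in\kappa^{\ell+1}(h)\setminus A^{\ell+1}$. Put $U_v=\{a_v(h):h\in H_v\}$. Since $a_v(h)\in h$, condition (1) holds.

**Step 5: $U_v$ is good at every scale beyond the level.** This is where the two nestings meet. Let $\ell(v)<j\le J(m)$. For each $h\in H_v$,
$$a_v(h)\in\kappa^{\ell(v)+1}(h)\subseteq\kappa^j(h)\subseteq V^j_v\qquad\text{and}\qquad a_v(h)\notin A^{\ell(v)+1}\supseteq A^j.$$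
Hence $U_v\subseteq V_v^j\setminus A^j$. Also $\emptyset\notin K^j_v$, since otherwise $\emptyset\subseteq A^j$ would give $\ell(v)\ge j$.

**Step 6: condition (2).** We count as at one scale. Let $1\le j\le J(m)$ and let $A'$ be $\delta'_j$-small. By Step 5, each $v\in B_m$ with $\ell(v)<j$ and $U_v\cap A'\ne\emptyset$ contributes at least $\mu_m(\{v\})$ to $\Phi^j(A^j\cup A')-\Phi^j(A^j)$, and no $v$ contributes negatively. So by (3) such $v$ have total measure at most $\varepsilon_j$. Together with (4),
$$\mu_m\{v\in B_m:U_v\cap A'\ne\emptyset\}\le4\varepsilon_j+\varepsilon_j=5\varepsilon_j\qquad\text{whenever }J(m)\ge j.$$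
Given $\varepsilon>0$, choose $j$ with $5\varepsilon_j\le\varepsilon$, then $m'$ with $J(m)\ge j$ for all $m\ge m'$, and $\delta'=\delta'_j$, which does not depend on $m$. $\square$

This completes the proof of the Main Theorem. By the verification with dyadic blocks, ${\mathscr C}_{I_{d=0}}$ is generated by its binary fragment.

## A normal form, and membership in ${\mathscr C}_I$ by induction on the arity

The induction can be unwound. Let $f\in{\mathscr C}_I$ be $n$-ary with $n\ge2$, and start with $T=\{1,\dots,n\}$. The first round gives $f$ as the iteration of $c$ over $i_1$ of $g_{i_1}(x_{i_1},s_{i_1})$. The second treats $s_{i_1}$ with $T\setminus\{i_1\}$, and so on. When one index is left, Lemma 1(ii) ends the process. Writing $\mathsf C$ for iteration of the fixed operation $c$, we obtain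
$$f=\mathop{\mathsf C}_{i_1}g_{i_1}\Big(x_{i_1},\mathop{\mathsf C}_{i_2}g_{i_1i_2}\big(x_{i_2},\dots\mathop{\mathsf C}_{i_{n-1}}g_{i_1\dots i_{n-1}}\big(x_{i_{n-1}},b_{i_1\dots i_{n-1}}(x_{i_n},\psi_n(x_1,\dots,x_n))\big)\dots\big)\Big),$$
where $(i_1,\dots,i_n)$ runs over the permutations of $\{1,\dots,n\}$, $\psi_n$ is the fixed code, and all $g$'s and $b$'s are in ${\mathscr C}_I\cap{\mathscr O}^{(2)}$.

The transversal lemma alone, hence (D1) alone, gives the following description.

**Proposition 9.** Assume (D1), and let $n\ge2$. An operation $f\in{\mathscr O}^{(n)}$ lies in ${\mathscr C}_I$ iff both of the following hold: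

1. all $(n-1)$-ary functions obtained by fixing one coordinate of $f$ lie in ${\mathscr C}_I$;
2. $X^n$ is a disjoint union of (possibly empty) sets $E_1,\dots,E_n$ such that for all $i$, all $A\in I$ and all $\varepsilon>0$ there is a finite $F$ with $\limsup_m\mu_m(f[\{e\in E_i:e_i\in A\setminus F\}])\le\varepsilon$.

*Proof.* **Necessity.** We read (2) off Lemma 4. Let $f\in{\mathscr C}_I$. Condition (1) holds since $A\cup\{x\}\in I$ for $A\in I$. For (2), take $U_v$ from Lemma 4 with $T=\{1,\dots,n\}$, let $i(e)$ be the least $i$ with $e_i\in U_{f(e)}$, and put $E_i=\{e:i(e)=i\}$. Given $A$ and $\varepsilon$, take $\delta'$ from Lemma 4(2) and a finite $F$ such that $A\setminus F$ is $\delta'$-small. If $e\in E_i$ and $e_i\in A\setminus F$, then $e_i\in U_{f(e)}\cap(A\setminus F)$. So for large $m$ the values $f(e)$ of such $e$ have $\mu_m$-measure at most $\varepsilon$.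

**Sufficiency.** We cover $f[A^n]$ by pieces controlled by (1) and (2). Let $A\in I$ and $\varepsilon>0$. Enlarging $F$ only shrinks the sets in (2), so one finite $F$ is good for all $i$. Then $f[A^n]$ is covered by the $n$ sets $f[\{e\in E_i:e_i\in A\setminus F\}]$ together with the finitely many sets $f[\{e\in A^n:e_i=x\}]$ ($i\le n$, $x\in F\cap A$), which lie in $I$ by (1). So $\limsup_m\mu_m(f[A^n])\le n\varepsilon$ for every $\varepsilon>0$, and $f[A^n]\in I$. $\square$
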